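# Gaussian matrices with a variance profile as operators from $\ell_p$ to $\ell_q$

## 1. The boundedness criterion and its finite-dimensional form

**Theorem 1.** Let $(g_{ij})_{i,j\in\mathbb N}$ be i.i.d. standard Gaussian random variables, let $A=(a_{ij})_{i,j\in\mathbb N}$ be an infinite real matrix and let $1\le p,q\le\infty$. The matrix $G_A=(a_{ij}g_{ij})$ defines a bounded linear operator from $\ell_p(\mathbb N)$ to $\ell_q(\mathbb N)$ almost surely if and only if $A\circ A=(a_{ij}^2)$ defines a bounded linear operator from $\ell_{p/2}(\mathbb N)$ to $\ell_{q/2}(\mathbb N)$, the transpose $(A\circ A)^T$ defines a bounded linear operator from $\ell_{q^*/2}(\mathbb N)$ to $\ell_{p^*/2}(\mathbb N)$, and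

- in the case $p\le 2\le q$: $\mathbb E\sup_{i,j}|a_{ij}g_{ij}|<\infty$;
- in the case $p\le q\le 2$: $\lim_{j}b_j=0$ and $\sup_j\sqrt{\ln(j+1)}\,b_j^{\downarrow}<\infty$, where $b_j=\|(a_{ij})_{i}\|_{2q/(2-q)}$;
- in the case $2\le p\le q$: $\lim_i d_i=0$ and $\sup_i\sqrt{\ln(i+1)}\,d_i^{\downarrow}<\infty$, where $d_i=\|(a_{ij})_{j}\|_{2p/(p-2)}$;
- in the case $q<p$: no additional condition.

Here $1/r+1/r^*=1$; $\|\cdot\|_s$ is the usual (quasi-)norm of $\ell_s$, also for $0<s<1$; $(b_j^\downarrow)$ is the nonincreasing rearrangement of a nonnegative sequence tending to $0$; and $\infty/2=\infty$, $2q/(2-q)=\infty$ for $q=2$, $2p/(p-2)=\infty$ for $p=2$, $2p/(p-2)=2$ for $p=\infty$. A matrix $B$ "defines a bounded operator" if $Bx$ is well defined and lies in the target space for every $x$ in the source space, and $\|Bx\|\le C\|x\|$ with $C$ independent of $x$.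

So we multiply each entry of a fixed matrix by its own Gaussian and ask when the result is bounded. The answer depends only on the profile $(|a_{ij}|)$. To see what the first two conditions mean, fix $x$. The coordinates of $G_Ax$ are independent Gaussians, and the $i$-th has variance $\sum_ja_{ij}^2x_j^2$. Put
$$D_1=\sup_{\|x\|_p\le1}\Big\|\Big(\big(\sum_ja_{ij}^2x_j^2\big)^{1/2}\Big)_i\Big\|_q,\qquad D_2=\sup_{\|y\|_{q^*}\le1}\Big\|\Big(\big(\sum_ia_{ij}^2y_i^2\big)^{1/2}\Big)_j\Big\|_{p^*}.$$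
Substituting $z_j=x_j^2$, which turns $\|x\|_p\le 1$ into $\|z\|_{p/2}\le1$, we get $D_1^2=\|A\circ A\|_{p/2\to q/2}$, and similarly $D_2^2=\|(A\circ A)^T\|_{q^*/2\to p^*/2}$. Here and below, for a nonnegative matrix $M$,
$$\|M\|_{s\to r}=\sup_{z\in B_s^+}\|Mz\|_r,\qquad B_s^+=\{z\ge0:\|z\|_s\le1\};$$
restricting to $z\ge0$ loses nothing because $|Mz|\le M|z|$. Thus $D_1$ is the size of $G_Ax$ for the best vector $x$ chosen before the Gaussians are seen, and $D_2$ is the same for the transpose. The bullets measure what can be gained by choosing $x$ after seeing the Gaussians.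

Let $L=0$ if $q<p$; $L=\mathbb E\sup|a_{ij}g_{ij}|$ if $p\le2\le q$; $L=\sup_j\sqrt{\ln(j+1)}\,b_j^\downarrow$ if $p\le q<2$ (with $L=\infty$ if $b_j\not\to0$); $L=\sup_i\sqrt{\ln(i+1)}\,d_i^\downarrow$ if $2<p\le q$ (same convention).

**Theorem 2.** Let $1<p,q<\infty$, or $1\le q<p\le\infty$. There are constants $c_{p,q},C_{p,q}>0$ such that for every finite real matrix $A$,
$$c_{p,q}(D_1+D_2+L)\le\mathbb E\|G_A\|_{p\to q}\le C_{p,q}(D_1+D_2+L).$$

Two ingredients are not proved in these notes. The question is taken from Adamczak, Prochno, Strzelecka, Strzelecki, "Norms of structured random matrices", arXiv:2112.14413 (2021); Theorem 1 is known when $p\in\{1,\infty\}$ or $q\in\{1,\infty\}$, and for those exponents we take it as given. For $p=q=2$ we use one published theorem, stated in Section 9. Everything else is proved.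

When $p=2$ or $q=2$ several bullets may apply. In Section 4 we show that each applicable bullet is necessary, and that overlapping bullets are equivalent once $D_1,D_2<\infty$; so it does not matter how one reads the overlap.

Throughout, $C,c'>0$ denote constants depending only on $p,q$ (or on the exponents $r,s$, or on the parameters named in a lemma) and may change from line to line.

## 2. Gaussian facts, Hölder duality, dyadic levels

Let $\gamma,\gamma_1,\gamma_2,\dots$ be i.i.d. $N(0,1)$. We use $\mathbb P(|\gamma|>v)\le e^{-v^2/2}$ and $\mathbb P(|\gamma|>v)\ge c'e^{-v^2}$ for $v\ge0$; the second holds because $e^{v^2}\mathbb P(|\gamma|>v)$ is continuous, positive and tends to $\infty$. Moreover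
$$\mathbb E\max_{i\le k}|\gamma_i|\ge c'\sqrt{\ln(k+1)}\qquad(k\ge1).\tag{1}$$
Indeed, for $v=\sqrt{\frac12\ln(k+1)}$ we have $\mathbb P(\max_{i\le k}|\gamma_i|\le v)\le(1-c'(k+1)^{-1/2})^k\le e^{-c'k/\sqrt{k+1}}\le e^{-c'/\sqrt2}$, so the maximum exceeds $v$ with probability bounded below.

Textbook theorems that we quote:

- Sudakov–Fernique: if $(X_t),(Y_t)$ are centered Gaussian families on a finite set and $\mathbb E|X_t-X_s|^2\le\mathbb E|Y_t-Y_s|^2$ for all $s,t$, then $\mathbb E\max X_t\le\mathbb E\max Y_t$.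
- Gaussian concentration: if $F:\mathbb R^n\to\mathbb R$ has Euclidean Lipschitz constant at most $\sigma$ and $\gamma$ is a standard Gaussian vector, then $\mathbb P(F(\gamma)>m+v\sigma)\le e^{-v^2/2}$ for $v\ge0$, where $m$ may be the mean or a median of $F(\gamma)$.
- Landau–Shepp, Fernique: if the supremum of the absolute values of countably many jointly Gaussian centered variables is a.s. finite, it is integrable.
- Hölder duality: for $w\ge0$ and $1\le t\le\infty$, $\sup_{z\in B_t^+}\sum w_iz_i=\|w\|_{t^*}$; if $1<t<\infty$ and $w\ne0$, the unique maximizer is $z_i=(w_i/\|w\|_{t^*})^{t^*-1}$.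

**Definition (fluctuation size).** For a finite vector $a$ and $1\le\varrho<\infty$ let
$$\beta_\varrho(a)=\sup_{\|y\|_{\varrho^*}\le1}\Big(\sum_ja_j^2y_j^2\Big)^{1/2}=\begin{cases}\|a\|_{2\varrho/(2-\varrho)},&\varrho\le2\ (\text{read }\|a\|_\infty\text{ for }\varrho=2),\\ \|a\|_\infty,&\varrho\ge2.\end{cases}\tag{2}$$

To check the formula put $z_j=y_j^2\in B^+_{\varrho^*/2}$. If $\varrho\le2$, then $\varrho^*/2\ge1$ and the dual exponent $t$ of $\varrho^*/2$ satisfies $1/t=1-2/\varrho^*=(2-\varrho)/\varrho$, so the supremum of $\sum a_j^2z_j$ is $\|(a_j^2)\|_{\varrho/(2-\varrho)}=\|a\|^2_{2\varrho/(2-\varrho)}$. If $\varrho\ge2$, then $B^+_{\varrho^*/2}\subset B_1^+$ contains all unit vectors $e_j$, and the supremum is $\max a_j^2$.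

The name is justified by this: the function $\gamma\mapsto\|(a_j\gamma_j)\|_\varrho=\sup_{\|y\|_{\varrho^*}\le1}\sum a_jy_j\gamma_j$ has Euclidean Lipschitz constant at most $\beta_\varrho(a)$. For example, if $a=(1,\dots,1)\in\mathbb R^m$, then $\|a\|_\varrho=m^{1/\varrho}$, while $\beta_\varrho(a)=m^{1/\varrho-1/2}$ for $\varrho\le2$ and $1$ for $\varrho\ge2$. In Theorem 1, $b_j$ is $\beta_q$ of the $j$-th column ($q\le2$), and since $2p^*/(2-p^*)=2p/(p-2)$, $d_i$ is $\beta_{p^*}$ of the $i$-th row ($p\ge2$).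

**Definition (level).** For $u>0$, $\mathrm{lev}(u)\in\mathbb Z$ is given by $2^{\mathrm{lev}(u)}\le u<2^{\mathrm{lev}(u)+1}$. For example $\mathrm{lev}(0.3)=-2$, $\mathrm{lev}(1)=0$, $\mathrm{lev}(5)=2$.

## 3. Diagonal matrices, disjoint columns, the all-ones matrix

**Diagonal.** Let $A=\mathrm{diag}(a_1,\dots,a_n)$. If $p\le q$, then $\|G_A\|_{p\to q}=\max_i|a_ig_i|$ and $D_1=D_2=\max|a_i|$. For the identity, $D_1=D_2=1$ but $\mathbb E\max_{i\le n}|g_i|\ge c'\sqrt{\ln(n+1)}$, so some third condition is needed when $p\le q$. Here $b_i=d_i=|a_i|$, and the bullets agree: by (1) applied to the $k$ largest $|a_i|$, $\sqrt{\ln(k+1)}\,a_k^\downarrow\le C\,\mathbb E\max|a_ig_i|$; conversely, if $a_k^\downarrow\le B/\sqrt{\ln(k+1)}$ for all $k$, then for $t\ge2B$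
$$\mathbb P(\max|a_ig_i|>t)\le\sum_k(k+1)^{-t^2/(2B^2)}\le 2^{2-t^2/(2B^2)}\sum_k(k+1)^{-2},$$
and integrating gives $\mathbb E\max|a_ig_i|\le CB$.

If $q<p$, put $1/t=1/q-1/p$, so $1\le t<\infty$. By Hölder $\|G_A\|_{p\to q}=\|(a_ig_i)\|_t$ and $D_1=\|a\|_t$; since $1/p^*-1/q^*=1/t$ as well, $D_2=\|a\|_t$. And $\sqrt{2/\pi}\,\|a\|_t\le\mathbb E\|(a_ig_i)\|_t\le(\mathbb E|\gamma|^t)^{1/t}\|a\|_t$. There is no logarithm, and no extra condition.

**Disjoint columns, $p\le q<2$.** Let $A$ have $n$ columns, each with $m$ entries equal to $1$ and the rest $0$, in disjoint sets of rows. With $N_j=\|G_Ae_j\|_q$ we have $\|G_Ax\|_q^q=\sum_j|x_j|^qN_j^q$, so $\|G_A\|_{p\to q}=\max_jN_j$. Each $N_j$ has mean at most $Cm^{1/q}$, and exceeds its mean by more than $v\,m^{1/q-1/2}$ with probability at most $e^{-v^2/2}$, so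
$$\mathbb E\max_jN_j\le C\big(m^{1/q}+\sqrt{\ln(n+1)}\,m^{1/q-1/2}\big).$$
Here $D_1=m^{1/q}$ and $b_j=m^{1/q-1/2}$, so this is the bound $C(D_1+L)$; the matching lower bound comes from Section 4. If $\ln n\ge m^2$, the second term dominates, and it exceeds $\mathbb E\max|a_{ij}g_{ij}|\le C\sqrt{\ln(nm+1)}\le C\sqrt{\ln n}$ by a factor of order $m^{1/q-1/2}$. So for $q<2$ the condition on single entries is too weak: whole columns fluctuate more than their entries.

**All ones, $n\times n$, $p=q=2$.** Here $D_1=D_2=\sqrt n$ and $L\le C\sqrt{\ln(n+1)}$, so Theorem 2 says $\mathbb E\|G\|_{2\to2}$ is of order $\sqrt n$.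

## 4. Lower bounds, and from finite to infinite matrices

**Step 1: $D_1$, $D_2$ and the entries.** The aim is the lower bound in Theorem 2. Let $A$ be finite and $E=\mathbb E\|G_A\|_{p\to q}$. For $\|x\|_p\le1$,
$$E\ge\mathbb E\|G_Ax\|_q\ge\big\|(\mathbb E|(G_Ax)_i|)_i\big\|_q=\sqrt{2/\pi}\,\Big\|\Big(\big(\sum_ja_{ij}^2x_j^2\big)^{1/2}\Big)_i\Big\|_q ,$$
so $D_1\le\sqrt{\pi/2}\,E$. Since $\|G_A\|_{p\to q}=\|G_A^T\|_{q^*\to p^*}$, also $D_2\le\sqrt{\pi/2}\,E$. Trivially $\mathbb E\max|a_{ij}g_{ij}|\le E$.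

**Step 2: the columns.** The aim is $\sqrt{\ln(k+1)}\,b_k^\downarrow\le CE$ when $p\le q\le2$. By (2), $b_j=\sup_{\|y\|_{q^*}\le1}(\sum_ia_{ij}^2y_i^2)^{1/2}$. Suppose $k$ columns have $b_j\ge u$, and let $y^{(j)}$ be maximizers for them. Then
$$\|G_A\|_{p\to q}\ge\max_j\Big|\sum_ia_{ij}g_{ij}y^{(j)}_i\Big|,$$
and the sums are independent Gaussians with standard deviations $b_j\ge u$. By (1), $E\ge c'\sqrt{\ln(k+1)}\,u$. The case $2\le p\le q$ (rows) is dual. Hence every applicable bullet is necessary, also when several apply, and the lower bound in Theorem 2 is proved.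

**Step 3: overlapping bullets.** We show that overlapping bullets are equivalent when $D_1,D_2<\infty$ (here $A$ may be infinite). Let $p\le q=2$. Then $b_j=\sup_i|a_{ij}|$, and $\|(a_{ij})_i\|_2\le D_1$ (take $x=e_j$). Suppose the second bullet holds; discard zero columns and order the others so that $b_j\le B/\sqrt{\ln(j+1)}$. Using $e^{-w}\le1/w$,
$$\sum_i\mathbb P(|a_{ij}g_{ij}|>t)\le\sum_{i:a_{ij}\ne0}e^{-t^2/(4b_j^2)}e^{-t^2/(4a_{ij}^2)}\le(j+1)^{-t^2/(4B^2)}\,\frac{4D_1^2}{t^2}.$$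
For $t\ge3B$ the sum over $j$ is at most $CD_1^2/t^2$, which is integrable at infinity, so $\mathbb E\sup|a_{ij}g_{ij}|<\infty$. Conversely, if $k$ columns have $b_j>u$, choose in each an entry with $|a_{ij}|>u$; the chosen $g_{ij}$ are independent, so (1) gives $c'\sqrt{\ln(k+1)}\,u\le\mathbb E\sup|a_{ij}g_{ij}|$. If the right side is finite, it follows that all $b_j$ are finite, $b_j\to0$ and $\sup_k\sqrt{\ln(k+1)}\,b_k^\downarrow<\infty$. The case $p=2\le q$ is dual, with $D_2$ in place of $D_1$.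

**Step 4: infinite matrices as limits, $1<p,q<\infty$.** The aim is to reduce Theorem 1 to Theorem 2. Let $A_N,G_N$ be the $N\times N$ truncations.

First, $G_A$ is bounded iff $\sup_N\|G_N\|_{p\to q}<\infty$. One direction is $\|G_N\|\le\|G_A\|$. For the other, let the supremum be $K$. Each row of $G_A$ has $\ell_{p^*}$-norm at most $K$, so $G_Ax$ is well defined for $x\in\ell_p$. If $P_Nx$ is the truncation of $x$, then $(G_NP_Nx)_i\to(G_Ax)_i$ for each $i$ and $\|G_NP_Nx\|_q\le K\|x\|_p$, so $\|G_Ax\|_q\le K\|x\|_p$ by Fatou. In particular $\|G_A\|=\sup_N\|G_N\|$.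

Second, $\sup_N\|G_N\|$ is a supremum of countably many jointly Gaussian centered variables (pair $G_N$ with countable dense sets of $x,y$). If it is a.s. finite, it is integrable. As $\|G_N\|$ is nondecreasing in $N$, $G_A$ is bounded a.s. iff $\sup_N\mathbb E\|G_N\|<\infty$.

Third, $A\circ A$ is bounded from $\ell_{p/2}$ to $\ell_{q/2}$ iff its truncations are uniformly bounded: for $z\ge0$ the coordinates of the truncated products increase to those of $(A\circ A)z$, and for general $z$ one uses $|(A\circ A)z|\le(A\circ A)|z|$. The same holds for the transpose. So $D_1,D_2$ are the suprema of their truncated versions.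

Fourth, the same is true for $L$. For $\mathbb E\sup|a_{ij}g_{ij}|$ this is monotone convergence. For the second bullet let $b_j^{(N)}\uparrow b_j$ be the truncated quantities and $L_N$ the truncated suprema. Clearly $L_N\le L$. Conversely let $L_N\le K$ for all $N$. If $b_j>u>0$ for $k$ indices $j$, then $b_j^{(N)}>u$ for these $j$ when $N$ is large, so $\sqrt{\ln(k+1)}\,u\le K$. Hence all $b_j$ are finite, $b_j\to0$, and $\sqrt{\ln(k+1)}\,b_k^\downarrow\le K$. The third bullet is the same.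

Therefore, if $G_A$ is bounded a.s., Steps 1 and 2 applied to all truncations give every condition of Theorem 1. If the conditions hold, then $D_1+D_2+L<\infty$ (using Step 3 if one starts from another applicable bullet), Theorem 2 bounds $\mathbb E\|G_N\|$ uniformly, and $G_A$ is bounded a.s.

**Step 5: what remains.** Transposition maps $(p,q)$ to $(q^*,p^*)$, exchanges $D_1$ and $D_2$, and exchanges the last two nontrivial bullets. So the case $2<p\le q$ of Theorem 2 follows from $p\le q<2$. We must prove the upper bound in Theorem 2 for $q<p$, for $p\le2\le q$, and for $1<p\le q<2$. From now on all matrices are finite.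

## 5. Comparison with variances frozen at dyadic levels

We have $\|G_A\|_{p\to q}=\sup X_{x,y}$ with $X_{x,y}=\sum_{i,j}a_{ij}g_{ij}x_jy_i$ over $x\in B_p$, $y\in B_{q^*}$ (unit balls). Write
$$\theta_j(y)=\sum_ia_{ij}^2y_i^2,\qquad\sigma_i(x)=\sum_ja_{ij}^2x_j^2 .$$

**The smooth comparison, and where it stops.** The natural first attempt is to compare $X$ through Sudakov–Fernique with the sum of $Z^0_{x,y}=\sum_jx_j\theta_j(y)^{1/2}h_j$ and $W^0_{x,y}=\sum_iy_i\sigma_i(x)^{1/2}h_i'$, where $h,h'$ are independent Gaussians. The suprema would be $\|(\theta_j(y)^{1/2}h_j)_j\|_{p^*}$ over $y$ and $\|(\sigma_i(x)^{1/2}h'_i)_i\|_q$ over $x$, which resemble $D_2$ and $D_1$. The comparison needs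
$$\mathbb E|\Delta X|^2\le C^2\big(\mathbb E|\Delta Z^0|^2+\mathbb E|\Delta W^0|^2\big)$$
with $C$ independent of $A$, and this fails. Take the $n\times n$ matrix with $a_{ii}=a_{i,i+1}=1$ (indices mod $n\geq 3$) and zeros elsewhere. Its nonzero entries are the edges of a cycle on $\mathbb Z/2n$: put column $j$ at position $2j$ and row $i$ at position $2i+1$. Let $\gamma(v)=\cos(\pi v/n)$, and compare the point $x_j=1+t\gamma(2j)$, $y_i=1-t\gamma(2i+1)$ with $x'=y'=(1,\dots,1)$, for small $t$. (Multiplying all $x$'s by one constant and all $y$'s by another multiplies the increments of $X,Z^0,W^0$ by the same factor, so the points may be moved into the unit balls.) As $t\to0$,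
$$\mathbb E|\Delta X|^2=t^2\sum_{v}(\gamma(v)-\gamma(v+1))^2+O(t^3)=2n\big(1-\cos\tfrac\pi n\big)t^2+O(t^3).$$
On the other side, $\theta_j(y)^{1/2}=\sqrt2\,\big(1-\frac t2(\gamma(2j-1)+\gamma(2j+1))\big)+O(t^2)$, so
$$x_j\theta_j(y)^{1/2}-\sqrt2=\sqrt2\,t\Big(\gamma(2j)-\tfrac12\big(\gamma(2j-1)+\gamma(2j+1)\big)\Big)+O(t^2)=\sqrt2\,t\big(1-\cos\tfrac\pi n\big)\gamma(2j)+O(t^2),$$
and for rows the same computation gives $-\sqrt2\,t(1-\cos\frac\pi n)\gamma(2i+1)+O(t^2)$. As $\sum_v\gamma(v)^2=n$,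
$$\mathbb E|\Delta Z^0|^2+\mathbb E|\Delta W^0|^2=2n\big(1-\cos\tfrac\pi n\big)^2t^2+O(t^3).$$
The ratio tends to $1/(1-\cos\frac\pi n)$, which is of order $n^2$. The increment of $x_j$ was cancelled by the increment of $\theta_j(y)$: a gradient is compared with a Laplacian.

**The repair.** We forbid the cancellation. Replace $\theta_j$ by $2^{l_j}$ with $l_j=\mathrm{lev}(\theta_j)$, so that small changes of $y$ do not move the coefficient at all. When the level does change, use a fresh Gaussian, so that the jump costs the full variance. Let $(h_{j,l})_{j\in\mathbb N,l\in\mathbb Z}$ be i.i.d. $N(0,1)$ and $H_{j,l}=h_{j,l}^2$, so that $\mathbb P(H_{j,l}\ge u)\le e^{-u/2}$.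

**Definition.** For a finite nonnegative matrix $M=(M_{ji})$, with inputs $i$ and outputs $j$, put $\theta=Mz$, $l_j=\mathrm{lev}(\theta_j)$ and
$$\mathcal S(M;s,r)=\sup_{z\in B_s^+}\ \sum_{j:\theta_j>0}\big(2^{l_j}H_{j,l_j}\big)^r .$$

The inner sum depends only on the pattern $(l_j)$, so this is a supremum over a countable set. It is a.s. finite, since the $l_j$ are bounded above and $2^lH_{j,l}\to0$ a.s. as $l\to-\infty$. For the $1\times1$ matrix $(1)$, $\mathcal S=\sup_{l\le0}(2^lH_{1,l})^r$. For the $n\times n$ identity, the choices $z=e_j$ give $\mathcal S(I;s,r)\ge\max_{j\le n}H_{j,0}^r$.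

**Lemma 3.** Let $T=A\circ A$, and $1\le q<p\le\infty$ or $1<p,q<\infty$. Then
$$\mathbb E\|G_A\|_{p\to q}\le4\,\mathbb E\,\mathcal S\big(T^T;\tfrac{q^*}2,\tfrac{p^*}2\big)^{1/p^*}+4\,\mathbb E\,\mathcal S\big(T;\tfrac p2,\tfrac q2\big)^{1/q}.$$

*Proof.* In both ranges $p^*,q<\infty$. Let $l_j=\mathrm{lev}\,\theta_j(y)$, $k_i=\mathrm{lev}\,\sigma_i(x)$ and
$$Z_{x,y}=\sum_jx_j2^{l_j/2}h_{j,l_j},\qquad W_{x,y}=\sum_iy_i2^{k_i/2}h'_{i,k_i},$$
omitting terms with $\theta_j=0$, resp. $\sigma_i=0$; $h'$ is an independent copy of $h$. Let $Z_j,W_i$ denote the summands, and let primes on $x,y,\theta,\sigma,l,k$ denote quantities at a second point $(x',y')$.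

**Step 1: increments.** We claim $\mathbb E|\Delta X|^2\le16(\mathbb E|\Delta Z|^2+\mathbb E|\Delta W|^2)$. By independence,
$$\mathbb E|\Delta X|^2=\sum_j\sum_ia_{ij}^2(x_jy_i-x'_jy'_i)^2,\qquad\mathbb E|\Delta Z|^2=\sum_j\mathbb E|\Delta Z_j|^2,\qquad\mathbb E|\Delta W|^2=\sum_i\mathbb E|\Delta W_i|^2 .$$
Let $J_0$ be the set of $j$ with $\theta_j,\theta_j'>0$ and $l_j=l_j'$.

If $j\notin J_0$, the two Gaussians in $\Delta Z_j$ are different (or a term is missing), so, with zero terms omitted,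
$$\sum_ia_{ij}^2(x_jy_i-x_j'y_i')^2\le2x_j^2\theta_j+2x_j'^2\theta_j'\le4\big(x_j^22^{l_j}+x_j'^22^{l_j'}\big)=4\,\mathbb E|\Delta Z_j|^2 .$$

If $j\in J_0$, then $\mathbb E|\Delta Z_j|^2=(x_j-x_j')^22^{l_j}$. Write $x_jy_i-x'_jy'_i=x_j(y_i-y'_i)+(x_j-x_j')y_i'$ if $|y_i|\ge|y_i'|$, and $=x_j'(y_i-y_i')+(x_j-x_j')y_i$ otherwise. Then
$$(x_jy_i-x_j'y_i')^2\le2\xi_{ij}^2(y_i-y_i')^2+2(x_j-x_j')^2\min(|y_i|,|y_i'|)^2,$$
where $\xi_{ij}=x_j$ in the first case and $x_j'$ in the second. With weights $a_{ij}^2$, the second terms sum over $i$ to at most $2(x_j-x_j')^2\min(\theta_j,\theta_j')\le4(x_j-x_j')^22^{l_j}=4\,\mathbb E|\Delta Z_j|^2$.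

It remains to sum the first terms. Fix $i$ with $|y_i|\ge|y_i'|$; the other case is symmetric. Over $j\in J_0$ they sum to at most $2(y_i-y_i')^2\sigma_i$. This is $0$ if $\sigma_i=0$. If $\sigma_i,\sigma_i'>0$ and $k_i=k_i'$, it is at most $4(y_i-y_i')^22^{k_i}=4\,\mathbb E|\Delta W_i|^2$. If $\sigma_i>0$ and either $\sigma_i'=0$ or $k_i\ne k_i'$, we use $(y_i-y_i')^2\le4y_i^2$: it is at most $8y_i^2\sigma_i\le16y_i^22^{k_i}\le16\,\mathbb E|\Delta W_i|^2$. Adding everything proves the claim.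

**Step 2: conclusion.** Since $Z$ and $W$ are independent, the claim says that the increments of $X$ are dominated by those of $4(Z+W)$. Apply Sudakov–Fernique on finite subsets of $B_p\times B_{q^*}$ that contain $(0,0)$ and increase to a countable dense set. By monotone convergence, $\mathbb E\|G_A\|\le4(\mathbb E\sup Z+\mathbb E\sup W)$. In $Z$ the levels depend only on $z=(y_i^2)\in B^+_{q^*/2}$, through $\theta=T^Tz$, and the supremum over $x\in B_p$ is $\big(\sum_j(2^{l_j}H_{j,l_j})^{p^*/2}\big)^{1/p^*}$. So $\sup Z=\mathcal S(T^T;q^*/2,p^*/2)^{1/p^*}$, and likewise $\sup W$ is distributed as $\mathcal S(T;p/2,q/2)^{1/q}$. $\square$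

**Remark (medians suffice).** It is enough to bound $\mathcal S$ either in expectation (then use Jensen, as $p^*,q\ge1$) or by a constant with probability at least $\frac12$. To see the latter, note that $\sup Z=\sup|Z|$ (replace $x$ by $-x$) is a supremum of countably many centered Gaussians: for each of the countably many patterns let $x$ run over a countable dense set. Suppose $\mathbb P(\sup|Z|\le\kappa)\ge\frac12$. Then $\mathbb P(|Z_t|\le\kappa)\ge\frac12$ for every $t$, so every standard deviation is at most $1.5\kappa$. Every finite subfamily has a median at most $\kappa$, so concentration around the median gives $\mathbb P(\sup_{\mathrm{fin}}|Z|>\kappa+1.5\kappa v)\le e^{-v^2/2}$. Let the subfamily increase and integrate: $\mathbb E\sup|Z|\le C\kappa$. The same holds for $W$.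

The price of the repair is visible in the definition of $\mathcal S$: the vector $z$ may be chosen after seeing all $H_{j,l}$, and can steer $\theta_j$ to levels at which $H_{j,l}$ is large. The remaining work is to bound $\mathcal S$.

## 6. The case $q<p$: gluing many vectors into one

For $q<p$ we have $p^*/2<q^*/2$ and $q/2<p/2$, so both terms of Lemma 3 have $r<s$.

**Proposition 4.** If $0<r<s\le\infty$, $r<\infty$, then $\mathbb E\,\mathcal S(M;s,r)\le C_{r,s}\|M\|_{s\to r}^r$.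

The condition $r<s$ cannot be dropped: for $s\le r$ the identity has $\|I\|_{s\to r}=1$ but $\mathcal S\ge\max_{j\le n}H^r_{j,0}$. The idea is that the pairs $(j,l)$ with $H_{j,l}$ about $2^k$ form a sparse random set. Many independent-looking copies of this set fit disjointly, and the vectors that exploit the different copies can be glued into one vector.

*Proof.* **Step 1: split by the size of $H$.** For $k\ge1$ let $J_k=\{(j,l):2^k\le H_{j,l}<2^{k+1}\}$ and $\tau_k=\mathbb P((j,l)\in J_k)\le e^{-2^k/2}$. For a set $\mathcal P$ of pairs put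
$$\mathcal S(\mathcal P)=\sup_{z\in B_s^+}\sum_{j:\theta_j>0}2^{rl_j}1[(j,l_j)\in\mathcal P].$$
Since $2^{l_j}\le\theta_j$, the terms with $H_{j,l_j}<2$ contribute at most $2^r\|Mz\|_r^r$, and so
$$\mathcal S(M;s,r)\le2^r\|M\|_{s\to r}^r+\sum_{k\ge1}2^{(k+1)r}\mathcal S(J_k).$$

**Step 2: disjoint copies.** Fix $k$, let $N=\lfloor1/\tau_k\rfloor\ge1/(2\tau_k)$, let $U_{j,l}$ be i.i.d. uniform on $[0,1]$ and $\mathcal P_\nu=\{(j,l):U_{j,l}\in[(\nu-1)\tau_k,\nu\tau_k)\}$ for $\nu=1,\dots,N$. These sets are disjoint, and each is distributed as $J_k$.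

**Step 3: gluing.** Let $z^{(1)},\dots,z^{(N)}\in B_s^+$ be arbitrary and $z=N^{-1/s}\max_\nu z^{(\nu)}$ (coordinatewise). Then $z\in B_s^+$, because $\sum_i\max_\nu(z^{(\nu)}_i)^s\le N$ (for $s=\infty$ this is trivial), and by positivity $(Mz)_j\ge N^{-1/s}\max_\nu(Mz^{(\nu)})_j$. Fix $j$. The levels $l=\mathrm{lev}((Mz^{(\nu)})_j)$ for those $\nu$ with $(j,l)\in\mathcal P_\nu$ are distinct, since the $\mathcal P_\nu$ are disjoint. A geometric series over distinct levels is controlled by its largest term: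
$$\sum_\nu\sum_j2^{rl_j(z^{(\nu)})}1[(j,l_j(z^{(\nu)}))\in\mathcal P_\nu]\le\sum_j\frac{\max_\nu(Mz^{(\nu)})_j^r}{1-2^{-r}}\le C_rN^{r/s}\|Mz\|_r^r\le C_rN^{r/s}\|M\|_{s\to r}^r .$$
Take suprema over the $z^{(\nu)}$, then expectations: $N\,\mathbb E\,\mathcal S(J_k)\le C_rN^{r/s}\|M\|_{s\to r}^r$, that is, $\mathbb E\,\mathcal S(J_k)\le C(2\tau_k)^{1-r/s}\|M\|^r_{s\to r}$.

**Step 4: sum over $k$.** As $1-r/s>0$, $\sum_k2^{(k+1)r}(2e^{-2^k/2})^{1-r/s}<\infty$. $\square$

By Lemma 3, Jensen and Proposition 4, for $1\le q<p\le\infty$,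
$$\mathbb E\|G_A\|_{p\to q}\le C\|T^T\|_{q^*/2\to p^*/2}^{1/2}+C\|T\|_{p/2\to q/2}^{1/2}=C(D_1+D_2).$$
This completes the case $q<p$ of Theorem 2.

## 7. Positive matrices with $s\le 1$: one input at a time

From now on $s\le r$. We first need a tail bound for one weighted sum.

**Lemma 5.** Let $\varrho\ge1$, $K,\kappa>0$, let $\hat h_j\ge0$ be finitely many independent variables with $\mathbb P(\hat h_j>v)\le Ke^{-\kappa v^2}$ for $v\ge0$, let $a_j\ge0$, $N=(\sum_j(a_j\hat h_j)^\varrho)^{1/\varrho}$ and $\beta=\beta_\varrho(a)$. Then $\mathbb P(N>C(\|a\|_\varrho+v\beta))\le e^{-v^2/2}$ for $v\ge0$. Consequently, if $\|a\|_\varrho\le1$ and $\beta\le1/\sqrt{\ln(i+1)}$ for some integer $i\ge1$, then $\mathbb E(N^\varrho-C')_+\le C'(i+1)^{-2}$. Here $C,C'$ depend only on $\varrho,K,\kappa$.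

*Proof.* For $C$ large and $v\ge0$, $\mathbb P(\hat h_j>C(1+v))\le Ke^{-\kappa C^2}e^{-\kappa C^2v^2}\le c'e^{-v^2}\le\mathbb P(|\gamma|>v)$. So $\hat h_j$ is stochastically dominated by $C(1+|\gamma_j|)$, and by a coupling (of quantiles, independently for each $j$) we may assume $\hat h_j\le C(1+|\gamma_j|)$ with independent $\gamma_j\sim N(0,1)$. By Minkowski $N\le C\|a\|_\varrho+C\|(a_j\gamma_j)\|_\varrho$. The last norm has Lipschitz constant at most $\beta$ by Section 2 and mean at most $(\sum a_j^\varrho\,\mathbb E|\gamma|^\varrho)^{1/\varrho}\le C\|a\|_\varrho$. Gaussian concentration gives the first claim.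

For the second, put $v=w\sqrt{\ln(i+1)}$: for $w\ge2$, $\mathbb P(N>C(1+w))\le(i+1)^{-w^2/2}\le(i+1)^{-2}2^{-(w^2-4)/2}$. Hence
$$\mathbb E\big(N^\varrho-(3C)^\varrho\big)_+=\int_2^\infty\varrho C^\varrho(1+w)^{\varrho-1}\,\mathbb P(N>C(1+w))\,dw\le C'(i+1)^{-2},$$
and enlarging $C'$ to be at least $(3C)^\varrho$ only decreases the left side. $\square$

We also need suprema along a chain of levels. Let $\eta>0$ and let $H_0,H_1,\dots\ge0$ satisfy $\mathbb P(H_d\ge u)\le e^{-u/2}$. Then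
$$\mathbb P\Big(\sup_{d\ge0}2^{-\eta d}H_d>u\Big)\le C_\eta e^{-u/2},\qquad u\ge0.\tag{3}$$
For $u\ge1$ the left side is at most $\sum_de^{-u2^{\eta d}/2}\le e^{-u/2}\sum_de^{-\eta d(\ln2)/2}$, since $2^{\eta d}\ge1+\eta d\ln2$. For $u<1$ the bound is trivial if $C_\eta\ge e^{1/2}$.

**Proposition 6.** Let $\frac12<s\le r<\infty$, $s\le1$, $(s,r)\ne(1,1)$ and $\max_i\|Me_i\|_r\le1$. Let $\beta_i=\beta_{2r}\big((M_{ji}^{1/2})_j\big)$ and assume $\beta_i\le1/\sqrt{\ln(i+1)}$ for $i=1,2,\dots$. Then $\mathbb E\,\mathcal S(M;s,r)\le C_{s,r}$.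

*Proof.* **Step 1: common set-up.** Lemma 5 will be used with $\varrho=2r>1$ and $a_j=M_{ji}^{1/2}$; then $\|a\|_\varrho=\|Me_i\|_r^{1/2}\le1$, so its second part applies for each $i$. Let $z\in B_s^+$, $\theta=Mz$. For $z_i>0$ let $f_i=-\mathrm{lev}(z_i)\ge0$, so $2^{-f_i}\le z_i<2^{1-f_i}$. For $M_{ji}>0$ let $l^f_{ji}=\mathrm{lev}(M_{ji}2^{-f})$. If $M_{ji}z_i>0$, then $\theta_j\ge M_{ji}z_i\ge M_{ji}2^{-f_i}$, so
$$d_{ji}:=l_j-l_{ji}^{f_i}\ge0,\qquad M_{ji}z_i<2^{l_{ji}^{f_i}+2}.$$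
The integer $d_{ji}$ says how far the output level lies above what input $i$ alone would produce. Sums below run over pairs with $M_{ji}z_i>0$. The three ranges of $r$ need three different ways of separating the inputs.

**Step 2: $r<1$.** Here $\theta_j^r$ splits over inputs with a geometric gain in $d_{ji}$. Since $M_{ji}z_i/\theta_j<2^{2-d_{ji}}$,
$$\theta_j^r=\sum_i(M_{ji}z_i)^r\Big(\frac{M_{ji}z_i}{\theta_j}\Big)^{1-r}\le4\sum_i(M_{ji}z_i)^r2^{-d_{ji}(1-r)} .$$
As $l_j=l_{ji}^{f_i}+d_{ji}$,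
$$\sum_j(2^{l_j}H_{j,l_j})^r\le4\sum_iz_i^rV_{i,f_i},\qquad V_{i,f}=\sum_jM_{ji}^r\Big(\sup_{d\ge0}2^{-d(1-r)/r}H_{j,l_{ji}^f+d}\Big)^r .$$
For fixed $(i,f)$ the suprema are independent in $j$ and satisfy (3). Lemma 5, with $\hat h_j$ the square roots of the suprema and $N^\varrho=V_{i,f}$, gives $\mathbb E(V_{i,f}-C')_+\le C'(i+1)^{-2}$. Since $\sum z_i^r\le\sum z_i^s\le1$ and $z_i^r\le2^{(1-f_i)r}$,
$$\mathcal S\le4C'+4\sum_i\sum_{f\ge0}2^{(1-f)r}(V_{i,f}-C')_+ ,$$
which no longer involves $z$ and has bounded expectation.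

**Step 3: $r=1>s$.** There is no geometric gain now; we replace it by a logarithmic correction and an entropy estimate. Let $\hat H_{j,l}=\sup_{d\ge0}(H_{j,l+d}-6\ln(2+d))_+$. Then $\mathbb P(\hat H_{j,l}>u)\le\sum_{d\ge0}e^{-u/2}(2+d)^{-3}\le e^{-u/2}$. Since $\ln(2+d)\le1+d$,
$$\sum_j2^{l_j}H_{j,l_j}\le\sum_{j,i}M_{ji}z_iH_{j,l_j}\le6\sum_{j,i}M_{ji}z_i(1+d_{ji})+\sum_iz_iV_{i,f_i},\qquad V_{i,f}=\sum_jM_{ji}\hat H_{j,l_{ji}^f}.$$
The last sum is handled as in Step 2 (now $\varrho=2$ and $\sum z_i\le\sum z_i^s\le1$). For the first, put $P_{ji}=M_{ji}z_i$, $P_i=\sum_jP_{ji}\le z_i\le1$ and $\Theta=\sum_j\theta_j=\sum_iP_i\le1$. From $\theta_j/P_{ji}>2^{d_{ji}-2}$ we get $d_{ji}\le2+\log_2(\theta_j/P_{ji})$. By concavity of $\ln$ (the log-sum inequality), for each $i$,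
$$\sum_jP_{ji}\ln\frac{\theta_j}{P_{ji}}\le P_i\ln\frac{\Theta}{P_i}\le P_i\ln\frac1{P_i}\le C_sP_i^s\le C_sz_i^s ,$$
because $w^{1-s}\ln(1/w)$ is bounded on $(0,1]$. Summing over $i$ gives a deterministic bound. This is where $(s,r)=(1,1)$ is lost: with $s=1$ and $P_i=1/n$ for $i\le n$, $\sum_iP_i\ln(1/P_i)=\ln n$.

**Step 4: $r>1\ge s$.** Now we use convexity. Since $\theta_j-2^{l_j-1}\ge2^{l_j-1}$, we have $2^{rl_j}\le2^{l_j(r-1)+1}(\theta_j-2^{l_j-1})_+$, so
$$\sum_j(2^{l_j}H_{j,l_j})^r\le\Phi(z):=\sum_j\sum_{l\in\mathbb Z}2^{l(r-1)+1}(\theta_j-2^{l-1})_+H^r_{j,l}.$$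
Only $l$ with $2^{l-1}<\theta_j$ contribute, and $\sum_{l\le l_0}2^{l(r-1)}\mathbb EH_{j,l}^r<\infty$, so a.s. $\Phi$ is finite for all $z$. It is convex, nonnegative, and $\Phi(0)=0$. As $B_s^+\subset B_1^+$, which is the convex hull of $0$ and the unit vectors $e_i$, $\sup_{B_s^+}\Phi\le\max_i\Phi(e_i)$. Moreover
$$\Phi(e_i)\le\sum_jM_{ji}^r\hat H_{ji}^r,\qquad\hat H_{ji}^r=2\sum_{l:\,2^{l-1}<M_{ji}}\Big(\frac{2^l}{M_{ji}}\Big)^{r-1}H^r_{j,l},$$
where $j$ runs over the outputs with $M_{ji}>0$. The inner sum runs over levels of the form $l=\mathrm{lev}(M_{ji})+1-d$ with $d\ge0$, with coefficients at most $2^{(1-d)(r-1)}$. Splitting $2^{-d(r-1)}=2^{-d(r-1)/2}\cdot2^{-d(r-1)/2}$ and summing one factor, we get $\hat H_{ji}\le C\sup_{d\ge0}2^{-d(r-1)/(2r)}H_{j,\mathrm{lev}(M_{ji})+1-d}$, whose tail is at most $Ce^{-c'u}$ by (3). For fixed $i$ the $\hat H_{ji}$ are independent in $j$. Lemma 5 with $\varrho=2r$, $\hat h_j=\hat H_{ji}^{1/2}$ and $N_i^{2r}=\sum_jM_{ji}^r\hat H_{ji}^r$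 gives
$$\mathbb E\max_i\Phi(e_i)\le C'+\sum_i\mathbb E(N_i^{2r}-C')_+\le C.\qquad\square$$

## 8. Positive matrices with $s>1$: reconstructing the maximizer from a sample

For $1<p\le q<2$ the first term of Lemma 3 has $s=q^*/2>1$. Step 4 above breaks: $B_s^+\not\subset B_1^+$, and a convex function on $B_s^+$ may be maximized at a vector spread over many inputs. But the logarithmic condition is now on the outputs, since $b_j$ is attached to columns.

**Proposition 7.** Let $1<s\le r<\infty$, $\|M\|_{s\to r}\le1$, and assume $\|(M_{ji})_i\|_{s^*}\le1/\Lambda_j$ for $j=1,2,\dots$, where $\Lambda_j=\ln(j+2)\ge1$. Then $\mathbb P(\mathcal S(M;s,r)\le C_{s,r})\ge\frac12$.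

The plan is as follows. Bound $\mathcal S$ by the maximum of a convex function $\Psi$ built from a random finite set $\mathcal E$ of exceedances $(j,l,m)$, meaning $H_{j,l}\approx2^m$. If $\Psi$ is large at its maximizer $z$, then by equality in Hölder $z$ is an explicit function of a set $F\subset\mathcal E$. A small random sample of $F$ reproduces $z$ well enough. Samples are cheap to enumerate, and for each fixed sample the exceedances that must occur are unlikely. A union bound over samples finishes the proof.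

*Proof.* **Step 1: the constants.** They are chosen in the following order, each depending only on $r,s$ and earlier ones: $\alpha=s^*-1$; $u=r+1$; an integer $k\ge\alpha u+1$; $C_1=2^\alpha(1+\alpha u)^{1/u}\ge1$; $c_0=\frac1{3200k}$; $c_1=8^{-\alpha-1}$; $C_2=100C_1$; an integer $C_3$; $C_4$, $C_5=(2C_3+1)C_4$, $Q=100C_5$; $C_6$; $C_7$ large; $c$ small; $m_0\ge1$ large; $N_0\ge1$ large. In this proof $c$ denotes only this constant. Unnumbered $C$'s do not depend on $m_0$ or $N_0$, nor on $c$ unless indicated.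

**Step 2: reduction to a convex function of a finite random set.** For $z\in B_s^+$, Hölder gives $\theta_j\le1/\Lambda_j\le1$, so $l_j\le0$. For a triple $a=(j,l,m)$ write $a\in\mathcal E$ iff $2^m\le H_{j,l}<2^{m+1}$. Then $\mathbb P(a\in\mathcal E)\le e^{-2^m/2}$, and for any finite set $B$ of triples
$$\mathbb P(B\subset\mathcal E)\le\prod_{(j,l,m)\in B}e^{-2^m/2},\tag{4}$$
because different pairs $(j,l)$ are independent and two different $m$ with the same $(j,l)$ exclude each other. Let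
$$\mathcal T=\{(j,l,m):-j\le l\le0,\ m\ge m_0,\ 2^m<C_6\Lambda_j\},$$
with $j$ ranging over the outputs; it is finite. Each of the following has probability at least $0.9$, for suitable $C$ and $C_6$:

- $Y:=\sum_j\sum_{l<-j}2^{lr}H_{j,l}^r\le C$, since $\mathbb EY\le C$;
- no $(j,l)$ with $-j\le l\le0$ has $H_{j,l}\ge C_6\Lambda_j$, since the expected number of such pairs is at most $\sum_j(j+1)(j+2)^{-C_6/2}\le0.1$.

From now on $\mathcal E$ means $\mathcal E\cap\mathcal T$. For $a=(j,l,m)$ put $W_a=2^{mr+l(r-1)+1}$, and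
$$\Psi(z)=\sum_{a=(j,l,m)\in\mathcal E}W_a\big(\theta_j(z)-2^{l-1}\big)_+ .$$
If $\theta_j\ge2^l$, then $W_a(\theta_j-2^{l-1})\ge W_a2^{l-1}=2^{(m+l)r}$. Now look at $\sum_j(2^{l_j}H_{j,l_j})^r$. The terms with $H_{j,l_j}<2^{m_0}$ contribute at most $2^{m_0r}\|Mz\|_r^r\le2^{m_0r}$, and those with $l_j<-j$ at most $Y$. On the two events, every other term corresponds to a triple $(j,l_j,m)\in\mathcal E$ and is at most $2^{(m+1+l_j)r}$. So on these events
$$\mathcal S\le2^{m_0r}+Y+2^r\sup_{B_s^+}\Psi .$$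
It therefore suffices to show $\mathbb P(\sup\Psi\ge N_0)\le0.1$.

**Step 3: the maximizer is determined by a set of triples.** Let $z$ maximize the continuous convex function $\Psi$ on the compact set $B_s^+$, and suppose $\Psi(z)\ge N_0$. Put $\theta=Mz$,
$$F=\{a=(j,l,m)\in\mathcal E:\theta_j>2^{l-1}\},\qquad\bar X_i=\sum_{a\in F}W_aM_{ji}.$$
For every $z'\in B_s^+$, $\Psi(z')\ge\sum_{a\in F}W_a(\theta_j(z')-2^{l-1})=\Psi(z)+\langle\bar X,z'-z\rangle$, so $\langle\bar X,z'\rangle\le\langle\bar X,z\rangle$. Hence $N:=\langle\bar X,z\rangle=\|\bar X\|_{s^*}$, and equality in Hölder gives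
$$z_i=(\bar X_i/N)^\alpha .$$
Also $N=\sum_{a\in F}W_a\theta_j\ge\Psi(z)\ge N_0$. Let $\pi(a,i)=W_aM_{ji}z_i$; this is a measure on $F\times\{\text{inputs}\}$ of total mass $N$ with marginals $\pi(a)=W_a\theta_j$ and $\pi(i)=\bar X_iz_i$.

**Step 4: heavy pairs carry little mass.** We shall sample $a\in F$ with probability $\rho_a=c2^m/\Lambda_j\le cC_6<1$, and need to know that $\bar X_i$ is not made of a few large contributions. Call $(a,i)$, $a\in F$, heavy if $W_aM_{ji}>c_0\rho_a\bar X_i$, and light otherwise. For example, if $\bar X_i$ consists of $n$ equal contributions with equal $\rho$, these pairs are heavy exactly when $n<1/(c_0\rho)$; light pairs come in numbers that a sample at rate $\rho$ detects.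

If $\bar X_i=0$, no $(a,i)$ is heavy. In all cases $\sum_{a\text{ heavy for }i}\rho_a\le1/c_0$, since $c_0\rho_a\bar X_i<W_aM_{ji}$ sums to at most $\bar X_i$. Put $\zeta_a=\sum_{i\text{ heavy for }a}z_i^s$; summing over $i$ with weights $z_i^s$, $\sum_a\rho_a\zeta_a\le1/c_0$. With $w_a=2^{(m+l)(r-1)}$ we have $W_a=2\cdot2^mw_a$, and $2^m/\Lambda_j=\rho_a/c$. Hölder, first in $i$ and then in $a$, and $\rho_a\le1$ give
$$\pi_{hv}:=\pi(\text{heavy pairs})\le\sum_{a\in F}W_a\Lambda_j^{-1}\zeta_a^{1/s}=\frac2c\sum_{a\in F}w_a\rho_a^{1/s^*}(\rho_a\zeta_a)^{1/s}\le\frac2c\,c_0^{-1/s}\Big(\sum_{a\in F}w_a^{s^*}\Big)^{1/s^*}.$$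
Since $s^*\ge r^*$, the last factor is at most $(\sum_{a\in F}w_a^{r^*})^{1/r^*}$, and
$$\sum_{a\in F}w_a^{r^*}=\sum_{a\in F}2^{(m+l)r}=\sum_{a\in F}W_a2^{l-1}\le\sum_{a\in F}W_a\theta_j=N .$$
So $\pi_{hv}\le C(c,c_0)N^{1/r^*}\le N/100$ for $N_0$ large.

**Step 5: groups.** The union bound will count triples group by group, and groups with few triples must be discarded. For $a=(j,l,m)\in F$ let $\lambda=\mathrm{lev}(\theta_j)\le0$ and $d=\lambda+1-l$; since $\theta_j>2^{l-1}$, $d\ge0$. The group of $a$ is $g=(\lambda,d,m)$. For example, if $\theta_j=0.3$, then $\lambda=-2$, and $l=-1$ gives $d=0$, $l=-2$ gives $d=1$. A group contains at most one triple for each $j$, because $l=\lambda+1-d$. For $a\in g$,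
$$\pi(a)\le W_a2^{\lambda+1}=2^{r+1}\,2^{mr+\lambda r-d(r-1)} .$$
For a nonnegative vector $\vartheta$ indexed by the outputs let $\hat n_\lambda(\vartheta)=\sum_j\min(1,(\vartheta_j2^{-\lambda})^u)$, a smoothed count of the $j$ with $\vartheta_j\ge2^\lambda$. Since $u>r$, $\sum_{\lambda\in\mathbb Z}2^{\lambda r}\hat n_\lambda(\theta)\le C\sum_j\theta_j^r\le C$. Moreover $\hat n_\lambda$ is nonincreasing in $\lambda$ and $\hat n_\lambda\le2^u\hat n_{\lambda+1}$. Let
$$T_g=Q\,e^{-2^m/4}\,2^{d(r-1)/2}\big(\hat n_\lambda(\theta)+2^{-\lambda r/2}\big).$$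
Then, as $r>1$,
$$\sum_gT_g\max_{a\in g}\pi(a)\le2^{r+1}Q\sum_{m\ge0}2^{mr}e^{-2^m/4}\sum_{d\ge0}2^{-d(r-1)/2}\sum_{\lambda\le0}\big(2^{\lambda r}\hat n_\lambda(\theta)+2^{\lambda r/2}\big)\le C_Q .\tag{5}$$

**Step 6: peeling.** We pass to subsets on which every input, every triple and every group is well populated. Start with $F$ and the inputs with $z_i>0$. Apply the following rules as long as possible:

- (R) remove $i$ if $\sum\{\pi(a,i):a\text{ remaining},\ (a,i)\text{ light}\}<\frac14\pi(i)$;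
- (E) remove $a$ if $\sum_{i\text{ remaining}}\pi(a,i)<\frac14\pi(a)$;
- (G) if a group $g$ has at least one and at most $T_g$ remaining elements, remove them.

Let $R,D_E,D_G$ be the sets removed by the respective rules. Rule (G) acts at most once on each group, so $\pi(D_G)\le C_Q$ by (5). For $a\in D_E$, $\frac34\pi(a)\le\sum_{i\text{ removed before }a}\pi(a,i)$. For $i\in R$, $\frac34\pi(i)\le\sum_{a\text{ removed before }i}\pi(a,i)+\pi_{hv}(i)$, where $\pi_{hv}(i)$ is the mass of heavy pairs with input $i$. In each pair of $D_E\times R$ exactly one member is removed first, so that pair is counted once, and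
$$\tfrac34\big(\pi(D_E)+\pi(R)\big)\le\pi(D_E\times R)+\pi(D_G)+\pi_{hv}\le\tfrac12\big(\pi(D_E)+\pi(R)\big)+C_Q+\pi_{hv}.$$
Hence $\pi(D_E)\le4(C_Q+\pi_{hv})$, and the remaining set $F_1$ of triples has $\pi(F_1)\ge N-5(C_Q+\pi_{hv})\ge N/2>0$ for $N_0$ large. Let $I_1$ be the set of remaining inputs. Since no rule applies any more:

- (a) for $i\in I_1$: $\sum_{a\in F_1,\,(a,i)\text{ light}}W_aM_{ji}\ge\frac14\bar X_i$;
- (b) for $a\in F_1$: $\sum_{i\in I_1}M_{ji}z_i\ge\frac14\theta_j$;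
- (c) for each $g$: $F_1\cap g=\emptyset$ or $|F_1\cap g|>T_g$.

Let $\mathcal W=\sum_{a\in F_1}2^m$. As $F_1\ne\emptyset$, $\mathcal W\ge2^{m_0}$. As $l\le0$ and $\theta_j\le1$, $N/2\le\sum_{a\in F_1}W_a\theta_j\le2\sum_{a\in F_1}2^{mr}\le2\mathcal W^r$, so $1\le N\le4\mathcal W^r$.

**Step 7: a sample reproduces $z$ and $\theta$ up to constants.** Keep $\mathcal E$ fixed. Let $S_1,\dots,S_k\subset F_1$ be independent random sets, each containing each $a\in F_1$ independently with probability $\rho_a$. Let $\nu\ge0$ be the integer with $2^\nu\le N<2^{\nu+1}$, and put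
$$X_i^{(t)}=\sum_{a\in S_t}W_aM_{ji}/\rho_a\quad(t=1,\dots,k),\qquad z_i'=\Big(2^{-\nu}\min_tX_i^{(t)}\Big)^\alpha,\qquad\theta'=Mz' .$$
The minimum over $k$ copies is there to give $z'$ enough moments.

*Upper bound.* We have $\mathbb EX_i^{(t)}\le\bar X_i$, so for $\bar X_i>0$, by Markov and independence, $\mathbb P(\min_tX_i^{(t)}>w\bar X_i)\le\min(1,w^{-k})$. As $k\ge\alpha u+1$,
$$\mathbb E\big(\min_tX_i^{(t)}/\bar X_i\big)^{\alpha u}\le1+\alpha u\int_1^\infty w^{\alpha u-1-k}\,dw\le1+\alpha u .$$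
Since $(\bar X_i/2^\nu)^\alpha\le2^\alpha z_i$, it follows that $\|z_i'\|_{L_u}\le C_1z_i$ (if $\bar X_i=0$, then $z_i=z_i'=0$). By Minkowski $\|\theta_j'\|_{L_u}\le C_1\theta_j$. Hence $\mathbb P(\theta_j'>C_2\theta_j)\le100^{-u}\le0.01$ when $\theta_j>0$, and by concavity of $w\mapsto\min(1,w)$,
$$\mathbb E\,\hat n_\lambda(\theta')\le\sum_j\min\big(1,C_1^u(\theta_j2^{-\lambda})^u\big)\le C_1^u\,\hat n_\lambda(\theta)\qquad(\lambda\in\mathbb Z).\tag{6}$$

*Lower bound.* Let $i\in I_1$. The contribution of light $(a,i)$ to $X_i^{(t)}$ has mean $\mu\ge\frac14\bar X_i$ by (a), and variance at most $\sum_{\text{light}}(W_aM_{ji})^2/\rho_a\le c_0\bar X_i\mu$. By Chebyshev $\mathbb P(X_i^{(t)}<\bar X_i/8)\le4c_0\bar X_i/\mu\le16c_0$, so $\mathbb P(\min_tX_i^{(t)}<\bar X_i/8)\le16kc_0$. If $\min_tX_i^{(t)}\ge\bar X_i/8$, then $z_i'\ge8^{-\alpha}z_i$, because $2^\nu\le N$. Let $a\in F_1$. The expected part of $\sum_{i\in I_1}M_{ji}z_i$ coming from $i$ with $z_i'<8^{-\alpha}z_i$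 is at most a fraction $16kc_0$. By Markov, with probability at least $1-32kc_0=0.99$ at least half of the sum comes from $i$ with $z'_i\ge8^{-\alpha}z_i$; then by (b) $\theta_j'\ge\frac18\,8^{-\alpha}\theta_j=c_1\theta_j$.

Let $F_1^{ok}=\{a\in F_1:c_1\theta_j\le\theta_j'\le C_2\theta_j\}$. We have shown $\mathbb E\sum_{a\in F_1\setminus F_1^{ok}}2^m\le0.02\,\mathcal W$, so $\sum_{a\in F_1\setminus F_1^{ok}}2^m\le0.1\,\mathcal W$ with probability at least $0.8$.

*Cost.* Let $\mathrm{ent}=\sum_t\sum_{a\in S_t}C_7\Lambda_j$; this is the price of describing the sample. Since $\rho_a\Lambda_j=c2^m$, $\mathbb E\,\mathrm{ent}=kC_7c\,\mathcal W$, so $\mathrm{ent}\le5kC_7c\,\mathcal W$ with probability at least $0.8$.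

**Step 8: most triples lie in well-populated groups of $\theta'$.** We now regroup the triples according to the known vector $\theta'$ instead of $\theta$. For $a=(j,l,m)\in\mathcal T$ with $\theta_j'>0$ let $\lambda'=\mathrm{lev}(\theta_j')$, $d'=\lambda'+1-l$ and $g'=(\lambda',d',m)$. Choose $C_3$ so large (given $c_1,C_2$) that $|\lambda'-\lambda|\le C_3$ for $a\in F_1^{ok}$. Then for such $a$ also $\lambda'\le C_3$, $d'-d=\lambda'-\lambda$ and $d'\ge-C_3$. We consider only groups $g'$ with $\lambda'\le C_3$, $d'\ge-C_3$. Let $N'_{g'}=|\mathcal E\cap g'|$ and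
$$T'_{g'}=e^{-2^m/4}\,2^{d'(r-1)/2}\big(\hat n_{\lambda'}(\theta')+2^{-\lambda'r/2}\big).$$
Call $g'$ good if $N'_{g'}>T'_{g'}$, otherwise bad, and let $V=\sum\{2^m:a\in F_1^{ok},\ g'(a)\text{ bad}\}$. The elements of $F_1^{ok}\cap g$, $g=(\lambda,d,m)$, lie in the groups $(\lambda+\delta,d+\delta,m)$ with $|\delta|\le C_3$. For such $\delta$ we have $\hat n_{\lambda+\delta}(\theta)\le2^{uC_3}\hat n_\lambda(\theta)$, so by (6)
$$\mathbb E\,T'_{(\lambda+\delta,d+\delta,m)}\le e^{-2^m/4}\,2^{(d+C_3)(r-1)/2}\big(C_1^u2^{uC_3}\hat n_\lambda(\theta)+2^{C_3r/2}2^{-\lambda r/2}\big)\le C_4T_g/Q$$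
with $C_4$ independent of $Q$. A bad group contains at most $T'_{g'}$ elements of $F_1^{ok}\subset\mathcal E$. So the expected number of elements of $F_1^{ok}\cap g$ in bad groups is at most $(2C_3+1)C_4T_g/Q=C_5T_g/Q\le(C_5/Q)|F_1\cap g|$ by (c), if $F_1\cap g\ne\emptyset$. As $Q=100C_5$, summing over $g$ with weights $2^m$ gives $\mathbb EV\le0.01\,\mathcal W$, so $V\le0.05\,\mathcal W$ with probability at least $0.8$.

The three events (two in Step 7, one here) fail with probability at most $0.2$ each, so they hold simultaneously with positive probability. Hence there exist $S_1,\dots,S_k\subset F_1$ such that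
$$\mathcal G:=\sum_{g'\text{ good}}2^mN'_{g'}\ge(1-0.1-0.05)\,\mathcal W\ge0.8\,\mathcal W\qquad\text{and}\qquad\mathrm{ent}\le5kC_7c\,\mathcal W.\tag{7}$$

**Step 9: for a fixed sample, $\mathcal G$ has an exponential moment.** The vector $\theta'$ is a function of the configuration $\sigma=(S_1,\dots,S_k,\nu)$ alone, since $W_a$ and $\rho_a$ depend only on $a$. Fix a deterministic $\sigma$, with $S_t\subset\mathcal T$ and $\nu\ge0$. Then $\theta'$, the disjoint groups $g'$ and the numbers $T'_{g'}$ are deterministic, and $\mathcal G$ is a function of $\mathcal E$. Let $n_{\lambda'}=\#\{j:\mathrm{lev}(\theta'_j)=\lambda'\}\le\hat n_{\lambda'}(\theta')$; a group $g'$ contains at most one triple for each such $j$. If $N'_{g'}=x$, then some $B\subset g'$ with $|B|=x$ satisfies $B\subset\mathcal E$. Bound $1[N'_{g'}=x]$ by $\sum_{B\subset g',|B|=x}1[B\subset\mathcal E]$, expand the product over groups, and use (4) for unions of such sets: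
$$\mathbb E\,e^{\mathcal G/16}\le\mathbb E\prod_{g'}\Big(1+1[N'_{g'}>T'_{g'}]\,e^{2^mN'_{g'}/16}\Big)\le\prod_{g'}\Big(1+\sum_{x\ge1,\,x>T'_{g'}}e^{2^mx/16}\binom{n_{\lambda'}}{x}e^{-2^mx/2}\Big).$$
For $x>T'_{g'}\ge e^{-2^m/4}2^{d'(r-1)/2}n_{\lambda'}$ we have
$$\binom{n_{\lambda'}}{x}\le\Big(\frac{\exp(1)\,n_{\lambda'}}{x}\Big)^x\le\Big(\exp\big(1+\tfrac{2^m}4\big)\,2^{-d'(r-1)/2}\Big)^x .$$
Since $\frac1{16}+\frac14-\frac12=-\frac3{16}$, the summand is at most $\big(\exp(1-\frac3{16}2^m)2^{-d'(r-1)/2}\big)^x\le\mathsf q^x$ with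
$$\mathsf q=\exp(-2^m/8)\,2^{-(d')_+(r-1)/2}\le\tfrac12 ;$$
this uses $d'\ge-C_3$ and $m\ge m_0$ with $m_0$ large. Hence the inner sum is at most $2\mathsf q^{\max(1,T'_{g'})}$.

Now sum over $\lambda'\le C_3$ for fixed $(d',m)$. We have $T'_{g'}\ge\tau_{\lambda'}:=2^{-C_3(r-1)/2}\exp(-2^m/4)\,2^{-\lambda'r/2}$. At most $C2^m$ values $\lambda'\le C_3$ satisfy $\tau_{\lambda'}<1$, and each contributes at most $2\mathsf q$. The remaining ones, listed in decreasing order as $n=0,1,2,\dots$, satisfy $\tau_{\lambda'}\ge2^{nr/2}$ and contribute at most $2\sum_n\mathsf q^{2^{nr/2}}\le2\mathsf q\sum_n2^{-(2^{nr/2}-1)}\le C\mathsf q$. So the sum over $\lambda'$ is at most $C2^m\mathsf q$, and summing over $d'$ and $m$ gives at most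
$$C\sum_{m\ge0}2^m\exp(-2^m/8)\sum_{d'\ge-C_3}2^{-(d')_+(r-1)/2}\le C .$$
With $1+w\le e^w$ we get $\mathbb E\,e^{\mathcal G/16}\le C_8$ with $C_8$ independent of $m_0$ and $\sigma$. Thus $\mathbb P(\mathcal G\ge w)\le C_8e^{-w/16}$ for each fixed $\sigma$.

**Step 10: sum over configurations.** If $\sup\Psi\ge N_0$, then by (7) there is a configuration $\sigma$ with $S_t\subset\mathcal T$ and $\mathcal G\ge0.8\,\mathcal W$. Here $\mathcal W\ge2^{m_0}$; $0.8\,\mathcal W\ge64\,\mathrm{ent}$ as soon as $320kC_7c\le0.8$; and $\mathcal W\ge(N/4)^{1/r}\ge2^{(\nu-2)/r}$. Averaging the three lower bounds,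
$$\mathcal G\ge\tfrac13\big(0.8\cdot2^{m_0}+64\,\mathrm{ent}(\sigma)+0.8\cdot2^{(\nu-2)/r}\big),$$
and the right side depends only on $\sigma$. Since $\frac{0.8}{48}=\frac1{60}$ and $\frac{64}{48}\ge1$,
$$\mathbb P(\sup\Psi\ge N_0)\le C_8\,e^{-2^{m_0}/60}\sum_{\nu\ge0}e^{-2^{(\nu-2)/r}/60}\sum_{S_1,\dots,S_k\subset\mathcal T}e^{-\mathrm{ent}} .$$
Since $e^{-C_7\Lambda_j}=(j+2)^{-C_7}$,
$$\sum_{S_1,\dots,S_k\subset\mathcal T}e^{-\mathrm{ent}}=\prod_{(j,l,m)\in\mathcal T}\big(1+(j+2)^{-C_7}\big)^k\le\exp\Big(k\sum_{(j,l,m)\in\mathcal T}(j+2)^{-C_7}\Big)\le e^k$$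
if $C_7$ is large, because at most $(j+1)(1+\log_2^+(C_6\Lambda_j))$ triples of $\mathcal T$ have first coordinate $j$. For $m_0$ large the probability is at most $0.1$. $\square$

## 9. Assembling the case $p\le q$

Let $1<p,q<\infty$ and $p\le q$. By homogeneity we may assume $D_1+D_2+L\le\varepsilon$ with a small $\varepsilon=\varepsilon_{p,q}\le\frac12$ (if $D_1+D_2+L=0$, then $A=0$), and must show $\mathbb E\|G_A\|_{p\to q}\le C$. Rows and columns may be relabelled; this changes neither $D_1,D_2,L$ nor the laws of the $\mathcal S$'s. Recall $T=A\circ A$.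

**Case (I): $p\le2\le q$, $(p,q)\ne(2,2)$.** First we turn $L=\mathbb E\max|a_{ij}g_{ij}|$ into a decay statement. Choose one maximal entry in each row; the corresponding $g_{ij}$ are independent. By (1), after ordering the rows, $\max_j|a_{ij}|\le CL/\sqrt{\ln(i+1)}$ for all $i$. In the same way, after ordering the columns, $\max_i|a_{ij}|\le CL/\sqrt{\ln(j+1)}$ for all $j$. Each ordering is used in one of the two applications below.

- $\mathcal S(T^T;q^*/2,p^*/2)$: here $\frac12<s=q^*/2\le1\le r=p^*/2<\infty$, not both $1$. The inputs are the rows $i$; $2r=p^*\ge2$, so $\beta_i=\max_j|a_{ij}|$; and $\|T^Te_i\|_r\le D_2^2\le1$. Proposition 6 applies.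
- $\mathcal S(T;p/2,q/2)$: here $\frac12<s=p/2\le1\le r=q/2<\infty$, not both $1$. The inputs are the columns $j$; $2r=q\ge2$, so $\beta_j=\max_i|a_{ij}|$; and $\|Te_j\|_r\le D_1^2\le1$. Proposition 6 applies.

**Case (II): $1<p\le q<2$.** After ordering columns, $b_j\le L/\sqrt{\ln(j+1)}$. Since $j+2\le(j+1)^2$, also $b_j^2\le2L^2/\ln(j+2)\le1/\ln(j+2)$.

- $\mathcal S(T;p/2,q/2)$: here $\frac12<s=p/2\le r=q/2<1$, the inputs are the columns, $2r=q<2$, so $\beta_j=\|(a_{ij})_i\|_{2q/(2-q)}=b_j$, and $\|Te_j\|_r\le D_1^2\le1$. Proposition 6 applies (Step 2 of its proof).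
- $\mathcal S(T^T;q^*/2,p^*/2)$: here $1<s=q^*/2\le r=p^*/2<\infty$ and $\|T^T\|_{s\to r}=D_2^2\le1$. As $1/s^*=1-2/q^*=(2-q)/q$, we have $\|(a_{ij}^2)_i\|_{s^*}=b_j^2\le1/\Lambda_j$. Proposition 7 applies.

In Cases (I) and (II), Lemma 3 and the remark on medians give $\mathbb E\|G_A\|_{p\to q}\le C$.

**Case (III): $p=q=2$.** Both terms have $(s,r)=(1,1)$, which Proposition 6 excludes. We use a theorem of Latała, van Handel, Youssef (*The dimension-free structure of nonhomogeneous random matrices*, Invent. Math. 214 (2018)): there is a universal $C$ such that if $X$ is a finite symmetric matrix with $X_{ij}=b_{ij}g_{ij}$, $(g_{ij})_{i\ge j}$ i.i.d. $N(0,1)$, then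
$$\mathbb E\|X\|_{2\to2}\le C\,\mathbb E\max_i\Big(\sum_jX_{ij}^2\Big)^{1/2}.$$
Apply this to $\begin{pmatrix}0&G_A\\G_A^T&0\end{pmatrix}$, whose norm is $\|G_A\|$ and whose rows are, up to zeros, the rows and the columns of $G_A$. Order the rows as in Case (I) and let $N_i$ be the Euclidean norm of the $i$-th row of $G_A$. We have $\|(a_{ij})_j\|_2\le D_2$ and $\max_j|a_{ij}|\le CL/\sqrt{\ln(i+1)}$. With $t=C(D_2+L)$, Lemma 5 ($\varrho=2$, $\hat h_j=|g_{ij}|$, weights $|a_{ij}|/t$) gives $\mathbb E(N_i^2/t^2-C')_+\le C'(i+1)^{-2}$, hence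
$$\mathbb E\max_iN_i\le t\Big(C'+\sum_iC'(i+1)^{-2}\Big)^{1/2}\le C(D_2+L).$$
Similarly the columns contribute at most $C(D_1+L)$. So $\mathbb E\|G_A\|_{2\to2}\le C(D_1+D_2+L)$.

Together with Section 6 and duality for $2<p\le q$ (Step 5 of Section 4), this proves Theorem 2. By Step 4 of Section 4, Theorem 1 follows for $1<p,q<\infty$; the cases with $p$ or $q$ in $\{1,\infty\}$ are the known ones. $\blacksquare$

## 10. A single formula, tails, and subgaussian entries

**Corollary 8.** For all $1<p,q<\infty$ and finite $A$, up to constants depending only on $p,q$,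
$$\mathbb E\|G_A\|_{p\to q}\asymp\sup_{x\in B_p}\mathbb E\|G_Ax\|_q+\sup_{y\in B_{q^*}}\mathbb E\|G_A^Ty\|_{p^*}+\mathbb E\max_j\|G_Ae_j\|_q+\mathbb E\max_i\|G_A^Te_i\|_{p^*},$$
and for $1\le q<p\le\infty$ the last two terms may be omitted.

*Proof.* Each term on the right is at most $\mathbb E\|G_A\|_{p\to q}$. Conversely, by Step 1 of Section 4 the first two terms dominate $\sqrt{2/\pi}\,D_1$ and $\sqrt{2/\pi}\,D_2$. If $p\le2\le q$, then $L\le\mathbb E\max_j\|G_Ae_j\|_q$, as an entry is at most the norm of its column. If $p\le q<2$, the variables in Step 2 of Section 4 satisfy $|\sum_ia_{ij}g_{ij}y^{(j)}_i|\le\|G_Ae_j\|_q$, so $L\le C\,\mathbb E\max_j\|G_Ae_j\|_q$. If $2<p\le q$, dually $L\le C\,\mathbb E\max_i\|G_A^Te_i\|_{p^*}$. Apply Theorem 2. $\square$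

**Corollary 9.** Let $1<p,q<\infty$ and let $A$ be infinite with $D_1+D_2+L<\infty$. Then $\mathbb E\|G_A\|\asymp_{p,q}D_1+D_2+L$, and $\mathbb P(\|G_A\|>\mathbb E\|G_A\|+t\sigma)\le e^{-t^2/2}$ for $t\ge0$, where
$$\sigma=\sup_{x\in B_p,\,y\in B_{q^*}}\Big(\sum_{i,j}a_{ij}^2x_j^2y_i^2\Big)^{1/2}\le\sqrt{\pi/2}\;\mathbb E\|G_A\| .$$
If $D_1+D_2+L=\infty$, then $G_A$ is a.s. unbounded.

*Proof.* By Step 4 of Section 4, $\|G_N\|\uparrow\|G_A\|$, and $D_1,D_2,L$ are the suprema of their truncated versions; this gives the first claim. As a function of the Gaussians, $\|G_N\|$ has Lipschitz constant at most $\sigma$, so $\mathbb P(\|G_N\|>\mathbb E\|G_A\|+t\sigma)\le\mathbb P(\|G_N\|>\mathbb E\|G_N\|+t\sigma)\le e^{-t^2/2}$; let $N\to\infty$. The bound on $\sigma$ follows from $\mathbb E|\sum a_{ij}g_{ij}x_jy_i|=\sqrt{2/\pi}\,(\sum a_{ij}^2x_j^2y_i^2)^{1/2}$ for finitely supported $x,y$, and truncation. For the last claim, changing finitely many entries does not affect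 the event $\{\sup_N\|G_N\|<\infty\}$, so by the zero-one law its probability is $0$ or $1$; by Step 4 of Section 4 and Theorem 2 it is not $1$. $\square$

**Corollary 10.** Let $(p,q)$ be as in Theorem 2, $A$ finite, and $\xi_{ij}$ independent centered variables with $\mathbb P(|\xi_{ij}|>t)\le2e^{-t^2/\kappa^2}$. Then $\mathbb E\|(a_{ij}\xi_{ij})\|_{p\to q}\le C_{p,q}\,\kappa\,(D_1+D_2+L)$.

*Proof.* Let $(\varepsilon_{ij})$ be independent signs, independent of everything else. Symmetrization gives $\mathbb E\|(a_{ij}\xi_{ij})\|\le2\,\mathbb E\|(a_{ij}\varepsilon_{ij}\xi_{ij})\|$. As in the proof of Lemma 5, we may couple so that $|\xi_{ij}|\le C\kappa(1+|g_{ij}|)$ with independent $g_{ij}\sim N(0,1)$. By the contraction principle, applied conditionally on $\xi$ and $g$, the right side is at most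
$$C\kappa\big(\mathbb E\|(a_{ij}\varepsilon_{ij})\|+\mathbb E\|(a_{ij}\varepsilon_{ij}|g_{ij}|)\|\big)=C\kappa\big(\mathbb E\|(a_{ij}\varepsilon_{ij})\|+\mathbb E\|G_A\|\big).$$
By Jensen, taking the expectation over $|g_{ij}|$ inside the norm, $\mathbb E\|(a_{ij}\varepsilon_{ij})\|\le\sqrt{\pi/2}\,\mathbb E\|G_A\|$. Now apply Theorem 2. $\square$
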